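\title{Vertex splittings of componentwise linear edge ideals of weighted oriented graphs}

\begin{abstract}
We prove that, over every field, the edge ideal $I(D)$ of a weighted oriented graph $D$ is componentwise linear if and only if it has linear quotients, if and only if it is vertex splittable. This confirms a conjecture of Kumar, Nanduri and Saha. Call an edge heavy if its head has weight at least $2$, and light otherwise. The three properties hold exactly when the underlying graph $G$ and the graph of light edges have chordal complements, every vertex is the tail of at most one heavy edge, and any two consecutive heavy edges $(a,b),(b,c)$ are closed up by a light edge $(c,a)$. In this case $I(D)$ has the same total Betti numbers as the edge ideal of $G$.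
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $\mathbb{K}$ be a field. A \emph{weighted oriented graph} $D$ consists of a vertex set $V(D)=\{x_1,\dots,x_n\}$, a set $E(D)$ of directed edges, and a weight function $w\colon V(D)\to\mathbb{Z}_{>0}$. The edge $(u,v)$ has \emph{tail} $u$ and \emph{head} $v$. There are no loops, and for $u\neq v$ at most one of $(u,v)$, $(v,u)$ is an edge, so $D$ is an orientation of a simple graph $G$, the \emph{underlying graph}. We identify the vertices with the variables of $R=\mathbb{K}[x_1,\dots,x_n]$. The \emph{edge ideal} of $D$ is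
\[
I(D)=\bigl(uv^{w(v)} : (u,v)\in E(D)\bigr)\subseteq R .
\]
If all weights are $1$, this is the ordinary edge ideal $I(G)=(uv:\{u,v\}\in E(G))$.

For a monomial ideal $I$ let $\mathcal{G}(I)$ be its minimal set of monomial generators. The \emph{support} $\operatorname{supp}(g)$ of a monomial $g$ is the set of variables dividing it. Distinct edges of $D$ give monomials with distinct two-element supports, so none divides another, and $\mathcal{G}(I(D))$ is the set of all edge monomials. For a finitely generated graded module $M$ we write $\beta_{i,j}(M)=\dim_{\mathbb{K}}\operatorname{Tor}^R_i(M,\mathbb{K})_j$ and $\beta_i(M)=\sum_j\beta_{i,j}(M)$.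

\begin{definition}\label{def:three}
Let $I\subseteq R$ be a monomial ideal.
\begin{enumerate}
\item[(a)] An ideal generated in a single degree $d$ has a \emph{linear resolution} if $\beta_{i,j}=0$ for all $j\neq i+d$. Let $I_{\langle d\rangle}$ be the ideal generated by the homogeneous elements of degree $d$ of $I$. Then $I$ is \emph{componentwise linear} if $I_{\langle d\rangle}$ has a linear resolution for every $d\ge 0$.
\item[(b)] $I$ has \emph{linear quotients} if $\mathcal{G}(I)$ has an order $u_1,\dots,u_m$ such that $(u_1,\dots,u_{i-1}):u_i$ is generated by variables for $i=2,\dots,m$.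
\item[(c)] $I$ is \emph{vertex splittable} if it can be obtained by the following recursion. The ideals $0$, $R$ and $(u)$, for a monomial $u$, are vertex splittable. If $x$ is a variable and $I_1,I_2\subseteq R$ are vertex splittable ideals such that $I_2\subseteq I_1$, $I=xI_1+I_2$, and $\mathcal{G}(I)$ is the disjoint union of $\mathcal{G}(xI_1)$ and $\mathcal{G}(I_2)$, then $I$ is vertex splittable.
\end{enumerate}
\end{definition}

Property (a) extends linear resolutions to ideals with generators of several degrees. It is homological, and its definition involves the field. Properties (b) and (c) are finite certificates that involve only exponent vectors: (b) adds one generator at a time, and (c) removes one variable at a time. One expects the implications (c)$\Rightarrow$(b)$\Rightarrow$(a), so the real question is whether the homological property forces the recursive structure. Kumar, Nanduri and Saha \cite{KNS} conjectured that it does for the ideals above: \emph{for every weighted oriented graph $D$, the ideal $I(D)$ is componentwise linear if and only if it has linear quotients, if and only if it is vertex splittable.}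 We prove this conjecture by finding a combinatorial condition on $D$ that is equivalent to all three properties.

\subsection*{Which condition to expect}

A graph is \emph{chordal} if it has no induced cycle of length at least $4$, and a graph $\Gamma$ is \emph{co-chordal} if its complement $\Gamma^c$ is chordal. Small obstructions are found from one remark. Two monomials $g,h$, neither dividing the other, have a single syzygy, in degree $\deg\operatorname{lcm}(g,h)$; if both have degree $e$, then $(g,h)$ has a linear resolution exactly when $\deg\operatorname{lcm}(g,h)=e+1$.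

If all weights are $1$, the smallest obstruction is $(ab,cd)$: two disjoint edges, whose complement is a $4$-cycle. Longer induced cycles in $G^c$ obstruct in the same way (Section~\ref{sec:necessity}), and conversely a simplicial vertex of $G^c$ gives a vertex splitting (Section~\ref{sec:splitting}). So the first guess is that $I(D)$ is componentwise linear exactly when $G$ is co-chordal. To see what else is needed, call an edge $(u,v)$ \emph{light} if $w(v)=1$ and \emph{heavy} if $w(v)\ge2$, and let $L$ be the graph on $V(D)$ formed by the light edges, without their orientation. The generators of degree $2$ are the light edges, so $I(D)_{\langle 2\rangle}=I(L)$.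

\begin{example}\label{ex:four}
In each graph below the weights not mentioned are $1$, and the ideal is not componentwise linear.
\begin{enumerate}
\item[(i)] $a\to b$, $c\to d$ with $w(b)=w(d)=2$: the ideal $(ab^2,cd^2)$ has its syzygy in degree $6$, not $4$.
\item[(ii)] $a\to b\to c\to d$ with $w(c)=2$: here $I(D)=(ab,bc^2,cd)$ and $I(D)_{\langle2\rangle}=(ab,cd)$, with syzygy in degree $4$, not $3$.
\item[(iii)] $a\to b$, $a\to c$ with $w(b)=w(c)=2$: the ideal $(ab^2,ac^2)$ has its syzygy in degree $5$, not $4$.
\item[(iv)] $a\to b\to c$ with $w(b)=w(c)=2$: the ideal $(ab^2,bc^2)$ has its syzygy in degree $5$, not $4$.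
\end{enumerate}
Graph (iv) can be repaired by a light edge $(c,a)$: for all $p,q\ge2$ the order $ca,\ ab^p,\ bc^q$ has colon ideals $(ca):ab^p=(c)$ and $(ca,ab^p):bc^q=(a,ab^{p-1})=(a)$.
\end{example}

Graph (i) is excluded by the first guess, but in (ii)--(iv) the graph $G$ is co-chordal. Graph (ii) asks for $L$ to be co-chordal as well, and (iii), (iv) ask for local conditions on pairs of heavy edges. The main theorem says that nothing more is needed.

\subsection*{Results}

Let $V^+$ be the set of heads of heavy edges. For $P\subseteq V^+$ let $L_P$ be the graph obtained from $L$ by adding the pairs $\{c,d\}$ with $(c,d)\in E(D)$ and $d\in P$, and put $L_d=L_{\{d\}}$. Thus $L_\emptyset=L$ and $L_{V^+}=G$. Consider the following conditions.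
\begin{enumerate}
\item[(C1)] $L$ is co-chordal.
\item[(C2)] Every vertex is the tail of at most one heavy edge.
\item[(C3)] If $(a,b)$ and $(b,c)$ are heavy edges, then $(c,a)\in E(D)$ and $w(a)=1$; that is, $(c,a)$ is a light edge.
\item[(C4)] $L_d$ is co-chordal for every $d\in V^+$.
\item[(C5)] If $(c,d)$ and $(c',d')$ are heavy edges without a common vertex, then at least one of $\{c,d'\}$, $\{c',d\}$, $\{c,c'\}$ is an edge of $L$.
\end{enumerate}

\begin{theorem}\label{thm:main}
Let $D$ be a weighted oriented graph with underlying graph $G$, and let $\mathbb{K}$ be any field. The following are equivalent.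
\begin{enumerate}
\item[(1)] $I(D)$ is componentwise linear.
\item[(2)] $I(D)$ has linear quotients.
\item[(3)] $I(D)$ is vertex splittable.
\item[(4)] $G$ is co-chordal and \textup{(C1)}, \textup{(C2)}, \textup{(C3)} hold.
\item[(5)] \textup{(C1)--(C5)} hold.
\end{enumerate}
\end{theorem}

Conditions (4) and (5) depend neither on $\mathbb{K}$ nor on the actual values of the weights that are at least $2$.

\begin{theorem}\label{thm:betti}
If the conditions of Theorem~\ref{thm:main} hold, then $\beta_i(I(D))=\beta_i(I(G))$ for all $i$. In particular, $I(D)$ and $I(G)$ have the same projective dimension.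
\end{theorem}

\begin{remark}\label{rem:independent}
None of the four requirements in (4) can be dropped: the graphs (i), (ii), (iii), (iv) of Example~\ref{ex:four} violate only ``$G$ is co-chordal'', only (C1), only (C2), and only (C3), respectively. Indeed, $L$ has no edge in (i), (iii), (iv), so $L^c$ is complete, while $L^c$ is a $4$-cycle in (ii). The graph $G^c$ is a $4$-cycle in (i), a path in (ii), and has three vertices in (iii) and (iv). Two heavy edges share a vertex only in (iii), where they share the tail, and in (iv), where they are consecutive.
\end{remark}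

Condition (4) is the one to remember, and (5) is the one to work with. It replaces the global condition on $G$ by (C4) and (C5), which involve at most two vertices of $V^+$ at a time. This is the form in which multigraded Betti numbers detect the obstructions. We prove (3)$\Rightarrow$(2)$\Rightarrow$(1) in Section~\ref{sec:algebra}, (1)$\Rightarrow$(5) in Section~\ref{sec:necessity}, (5)$\Rightarrow$(3) in Section~\ref{sec:existence}, and (4)$\Leftrightarrow$(5) in Section~\ref{sec:twoforms}. The heart of the matter is Proposition~\ref{prop:key}, which finds the variable at which to split.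

\section{Splitting at a vertex}\label{sec:splitting}

For a graph $\Gamma$ we write $N_\Gamma(x)$ for the set of neighbors of $x$, $\Gamma[U]$ for the subgraph induced on $U$, and $\Gamma-x$ for the graph with $x$ deleted; $D-x$ is defined in the same way, with the weights restricted. A vertex is \emph{simplicial} if its neighbors form a clique. We use \emph{Dirac's theorem}: a chordal graph is complete or has two nonadjacent simplicial vertices. In particular a nonempty chordal graph has a simplicial vertex.

\begin{lemma}\label{lem:cover}
A vertex $x$ is simplicial in $\Gamma^c$ if and only if every edge of $\Gamma$ not containing $x$ meets $N_\Gamma(x)$.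
\end{lemma}

\begin{proof}
The neighbors of $x$ in $\Gamma^c$ are the vertices outside $N_\Gamma(x)\cup\{x\}$. They form a clique of $\Gamma^c$ if and only if no edge of $\Gamma$ has both ends among them.
\end{proof}

This settles the unweighted case. For every vertex $x$ we have $I(G)=x\,(N_G(x))+I(G-x)$, where $(N_G(x))$ is the ideal generated by the variables in $N_G(x)$. The inclusion $I(G-x)\subseteq(N_G(x))$ holds exactly when $x$ is simplicial in $G^c$. If $G$ is co-chordal, Dirac's theorem supplies $x$, the graph $G-x$ is again co-chordal, and induction gives a vertex splitting.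

With weights, let $W=V(D)\setminus V^+$, and let $N^-(d)=\{c:(c,d)\in E(D)\}$. We use the following facts without further comment. An edge is heavy if and only if its head lies in $V^+$. If $d\in V^+$, then $N^-(d)\neq\emptyset$, and a light edge at $d$ has $d$ as its tail and a vertex of weight $1$ as its head. Hence
\[
N_L(d)\subseteq W,\qquad N_L(d)\cap N^-(d)=\emptyset,\qquad N_{L_d}(d)=N_L(d)\cup N^-(d)\qquad(d\in V^+),
\]
where the second statement uses that $D$ has no pair of opposite edges. In particular \emph{no edge of $L$ has both ends in $V^+$}.

We split only at vertices $x\in W$, because then $x$ occurs to the first power in every generator, and the ideal $I_1$ is generated by powers of variables.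

\begin{definition}\label{def:splitting}
A vertex $x$ of $D$ is a \emph{splitting vertex} if $x\in W$ and every edge of $D$ not containing $x$ either meets $N_L(x)$ or has a head $z$ such that $(x,z)$ is a heavy edge.
\end{definition}

\begin{lemma}\label{lem:split}
Assume \textup{(C2)} and let $x\in W$. Let $I_x$ be the ideal generated by the variables in $N_L(x)$ and, if there is a heavy edge $(x,z)$, by $z^{w(z)}$.
\begin{enumerate}
\item[(a)] $I(D)=xI_x+I(D-x)$, and $\mathcal{G}(I(D))$ is the disjoint union of $\mathcal{G}(xI_x)$ and $\mathcal{G}(I(D-x))$.
\item[(b)] $I_x$ is vertex splittable.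
\item[(c)] $I(D-x)\subseteq I_x$ if and only if $x$ is a splitting vertex.
\item[(d)] A splitting vertex $x$ is simplicial in $G^c$, and it is not isolated in $G$ if $E(D)\neq\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $x\in W$, an edge at $x$ is light, with monomial $xy$ for some $y\in N_L(x)$, or it is a heavy edge $(x,z)$, which is unique by (C2) and has $z\notin N_L(x)$. So $\mathcal{G}(xI_x)$ consists of the monomials of the edges at $x$.

(b) We have $(y_1,\dots,y_r,z^{w(z)})=y_1R+(y_2,\dots,y_r,z^{w(z)})$, which is a splitting with $I_1=R$. Repeat until a principal ideal (or $0$) remains; the same works without $z$.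

(c) A monomial $uv^{w(v)}$ lies in $I_x$ if and only if $u$ or $v$ is in $N_L(x)$, or $z^{w(z)}$ divides it. As $w(z)\ge2$, the latter means $v=z$.

(d) Both alternatives in Definition~\ref{def:splitting} say that the edge meets $N_G(x)$; apply Lemma~\ref{lem:cover}. If $x$ is isolated, no edge can meet $N_G(x)=\emptyset$, so $E(D)=\emptyset$.
\end{proof}

The converse of (d) fails, and this is the whole difficulty. The heavy out-neighbor $z$ of $x$ contributes $z^{w(z)}$ to $I_x$, not $z$, so it covers only the edges with head $z$.

\begin{example}\label{ex:path}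
Let $D$ be the path $c\to d\to y$ with $w(d)=2$ and $w(c)=w(y)=1$, so $I(D)=(cd^2,dy)$ and $W=\{c,y\}$. The graph $G^c$ has the single edge $\{c,y\}$, so all vertices are simplicial in it. At $c$ we get $I_c=(d^2)$, which does not contain $dy$. At $y$ we get $I_y=(d)$, which contains $cd^2$. The good vertex is the one joined to $d$ by a light edge, because it puts $d$ itself into $I_x$. This suggests choosing $x$ with light edges to as many vertices of $V^+$ as possible.
\end{example}

\begin{example}\label{ex:triangle}
Let $D$ be the triangle $a\to b\to c\to a$ with $w(a)=1$, $w(b)=p\ge2$, $w(c)=q\ge2$. Then $W=\{a\}$, and $I(D)=a\,(c,b^p)+(bc^q)$ with $bc^q\in(c,b^p)$. So the splitting vertex may have to be the tail of a heavy edge. The two examples correspond to the two cases in the proof of Proposition~\ref{prop:key}.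
\end{example}

\section{From vertex splittings to componentwise linearity}\label{sec:algebra}

For monomials $f,g$ put $f:g=f/\gcd(f,g)$. For monomials $f_1,\dots,f_t,g$ one has $(f_1,\dots,f_t):g=(f_1:g,\dots,f_t:g)$.

\subsection*{Vertex splittable implies linear quotients}

The natural order lists the generators of $xI_1$ before those of $I_2$. It works when $x$ does not occur in $\mathcal{G}(I_2)$.

\begin{lemma}\label{lem:concat}
Let $J=xJ_1+J_2$ with monomial ideals $J_2\subseteq J_1$, let $\mathcal{G}(J)$ be the disjoint union of $\mathcal{G}(xJ_1)$ and $\mathcal{G}(J_2)$, and assume that $x$ divides no element of $\mathcal{G}(J_2)$. For all orders $u_1,\dots,u_r$ of $\mathcal{G}(J_1)$ and $v_1,\dots,v_s$ of $\mathcal{G}(J_2)$,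
\begin{align*}
(xu_1,\dots,xu_{i-1}):xu_i&=(u_1,\dots,u_{i-1}):u_i,\\
(xu_1,\dots,xu_r,v_1,\dots,v_{j-1}):v_j&=(x)+\bigl((v_1,\dots,v_{j-1}):v_j\bigr).
\end{align*}
\end{lemma}

\begin{proof}
The first formula holds because $xu_l:xu_i=u_l:u_i$. For the second, each $xu_l:v_j$ is divisible by $x$, since $x\nmid v_j$. As $v_j\in J_1$, some $u_l$ divides $v_j$, and then $\gcd(xu_l,v_j)=u_l$, so $xu_l:v_j=x$.
\end{proof}

Definition~\ref{def:three}(c) allows generators of $I_2$ that are divisible by $x$, and then linear quotients can fail.

\begin{example}\label{ex:bad}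
The ideal $J=(x^2,xb^2,xc^2)$ equals $xJ_1+J_2$ with $J_1=(x,b^2)=xR+(b^2)$ and $J_2=(xc^2)\subseteq J_1$, so it is vertex splittable. It has no linear quotients: if $xb^2$ precedes $xc^2$, the colon ideal at $xc^2$ is $(b^2)$ or $(x,b^2)$, and the other case is the same with $b$ and $c$ exchanged.
\end{example}

We need a property of edge ideals that excludes this and survives the recursion. Say that $J$ has \emph{incomparable supports} if $\operatorname{supp}(g)\not\subseteq\operatorname{supp}(h)$ for all $g\neq h$ in $\mathcal{G}(J)$. The ideal $I(D)$ has this property, since its generators have distinct supports of size $2$.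

\begin{proposition}\label{prop:32}
A vertex splittable ideal with incomparable supports has linear quotients. In particular \textup{(3)}$\Rightarrow$\textup{(2)} in Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
We use induction on the number of recursion steps. An ideal with at most one generator has linear quotients. Let $J=xJ_1+J_2$ be a splitting as in Definition~\ref{def:three}(c).

First, $x$ divides no $v\in\mathcal{G}(J_2)$. Otherwise choose $u\in\mathcal{G}(J_1)$ dividing $v$. Then $xu\in\mathcal{G}(xJ_1)$ and $v$ are distinct elements of $\mathcal{G}(J)$, and $\operatorname{supp}(xu)\subseteq\operatorname{supp}(v)$, a contradiction.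

Next, $J_1$ and $J_2$ have incomparable supports. For $J_2$ this holds because $\mathcal{G}(J_2)\subseteq\mathcal{G}(J)$. For $u\ne u'$ in $\mathcal{G}(J_1)$ there is a variable $t$ with $t\mid xu$ and $t\nmid xu'$; then $t\neq x$, so $t\mid u$ and $t\nmid u'$.

By induction $J_1$ and $J_2$ have linear quotients, and Lemma~\ref{lem:concat} shows that the concatenated order works for $J$.
\end{proof}

\subsection*{Regularity and truncation}

The \emph{regularity} of a finitely generated graded module is $\operatorname{reg}M=\max\{j-i:\beta_{i,j}(M)\neq0\}$, with $\operatorname{reg}0=-\infty$. We need three facts. First, for a graded exact sequence $0\to A\to B\to C\to0$ the long exact sequence of $\operatorname{Tor}$ gives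
\[
\operatorname{reg}B\le\max(\operatorname{reg}A,\operatorname{reg}C),\qquad \operatorname{reg}A\le\max(\operatorname{reg}B,\operatorname{reg}C+1).
\]
Second, a module of finite length concentrated in degrees $\le s$ has regularity $\le s$: filter it by modules $\mathbb{K}(-a)$ with $a\le s$, which have regularity $a$ by the Koszul complex, and use the first inequality. Third, an ideal generated in degree $d$ has $\beta_{i,j}=0$ for $j<i+d$, because the maps in a minimal resolution have entries of positive degree; so it has a linear resolution if and only if its regularity is at most $d$.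

The ideals $I_{\langle k\rangle}$ have many generators. It is easier to work with $I_{\le k}$, the ideal generated by the elements of $\mathcal{G}(I)$ of degree at most $k$.

\begin{lemma}\label{lem:trunc}
A monomial ideal $I$ is componentwise linear if and only if $\operatorname{reg}I_{\le k}\le k$ for all $k\geq 0$.
\end{lemma}

\begin{proof}
The ideals $I$ and $I_{\le k}$ agree in degree $k$, and $I_{\le k}$ is generated in degrees $\le k$. So $I_{\langle k\rangle}$ is the part of $I_{\le k}$ of degree $\ge k$, and in
\[
0\to I_{\langle k\rangle}\to I_{\le k}\to I_{\le k}/I_{\langle k\rangle}\to0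
\]
the last module has finite length and regularity at most $k-1$. The two inequalities show that $\operatorname{reg}I_{\langle k\rangle}\le k$ if and only if $\operatorname{reg}I_{\le k}\le k$.
\end{proof}

\subsection*{Linear quotients imply componentwise linear}

The implication (2)$\Rightarrow$(1) is known (Soleyman Jahan--Zheng). We give a proof, because the formula for Betti numbers is needed for Theorem~\ref{thm:betti}. The obstacle is that an order with linear quotients need not list the generators by degree, so that $I_{\le k}$ need not be generated by an initial segment. Sorting by degree repairs this at no cost.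

\begin{proposition}\label{prop:21}
Let $u_1,\dots,u_m$ be an order of $\mathcal{G}(I)$ with linear quotients. Let $Q_i=(u_1,\dots,u_{i-1}):u_i$, generated by $n_i$ variables \textup{(}$Q_1=0$, $n_1=0$\textup{)}.
\begin{enumerate}
\item[(a)] Reorder the generators by nondecreasing degree, keeping the given order among generators of equal degree. In the new order the colon ideal at $u_i$ is still $Q_i$.
\item[(b)] $\beta_{i,i+e}(I)=\sum_{\deg u_j=e}\binom{n_j}{i}$ for all $i$ and $e$.
\item[(c)] $I$ is componentwise linear.
\end{enumerate}
\end{proposition}

\begin{proof}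
(a) We first observe:
\begin{equation}\label{eq:var}
\text{each variable in } Q_i \text{ equals } u_l:u_i \text{ for some } l<i, \text{ and then } \deg u_l\le\deg u_i .
\end{equation}
Indeed, the variable is divisible by some $u_l:u_i$ with $l<i$, and $u_l:u_i\ne1$ by minimality. Also $\gcd(u_l,u_i)$ is a proper divisor of $u_i$, so $\deg u_l=1+\deg\gcd(u_l,u_i)\le\deg u_i$. By \eqref{eq:var} such a $u_l$ precedes $u_i$ in the new order, so $Q_i$ is contained in the new colon ideal.

Conversely, let $u_k$ precede $u_i$ in the new order. If $k<i$, then $u_k:u_i\in Q_i$. Otherwise $k>i$ and $\deg u_k<\deg u_i$, and we show $u_k:u_i\in Q_i$ for all such $k$ by induction on $k$. Since $u_i:u_k\in Q_k$, some variable $x\in Q_k$ divides $u_i:u_k$. By \eqref{eq:var}, $x=u_l:u_k$ with $l<k$ and $\deg u_l\le\deg u_k<\deg u_i$; in particular $l\neq i$. The exponent of $x$ in $u_l$ is one more than in $u_k$, hence at most the exponent of $x$ in $u_i$, so $x\nmid u_l:u_i$. Every other variable has exponent in $u_l$ at most its exponent in $u_k$. Therefore $u_l:u_i$ divides $u_k:u_i$. If $l<i$, then $u_l:u_i\in Q_i$ by definition; if $i<l<k$,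 then $u_l:u_i\in Q_i$ by induction.

(b) By (a) we may assume that the degrees are nondecreasing, and we may assume $I\ne R$. We prove the formula for $J_j=(u_1,\dots,u_j)$ by induction on $j$, starting from $J_0=0$. Let $e=\deg u_j\ge1$. Multiplication by $u_j$ gives the exact sequence
\[
0\to (R/Q_j)(-e)\to R/J_{j-1}\to R/J_j\to0 .
\]
By the Koszul complex, $\operatorname{Tor}_i((R/Q_j)(-e),\mathbb{K})$ has dimension $\binom{n_j}{i}$ and lies in degree $e+i$. For $i\ge1$, $\operatorname{Tor}_i(R/J_{j-1},\mathbb{K})\cong\operatorname{Tor}_{i-1}(J_{j-1},\mathbb{K})$ lies in degrees $\le e+i-1$ by induction, and $\operatorname{Tor}_0(R/J_{j-1},\mathbb{K})$ lies in degree $0<e$. So the first map induces zero on every $\operatorname{Tor}_i$, and the long exact sequence breaks into sequences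
\[
0\to\operatorname{Tor}_{i+1}(R/J_{j-1},\mathbb{K})\to\operatorname{Tor}_{i+1}(R/J_j,\mathbb{K})\to\operatorname{Tor}_{i}((R/Q_j)(-e),\mathbb{K})\to0 .
\]
Thus passing from $J_{j-1}$ to $J_j$ adds $\binom{n_j}{i}$ to $\beta_{i,i+e}$ and changes nothing else.

(c) In the sorted order $I_{\le k}$ is one of the ideals $J_j$, and (b) gives $\operatorname{reg}I_{\le k}\le k$. Apply Lemma~\ref{lem:trunc}.
\end{proof}

\section{Lemmas on chordal graphs}\label{sec:chordal}

Several times we will pass from $L_P$ to a subgraph by removing the heavy edges into one vertex $v$. In the complement, an induced cycle through $v$ then acquires chords, all at $v$.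

\begin{lemma}\label{lem:fan}
Let $\Gamma$ be a chordal graph that consists of a cycle $(v,u_1,\dots,u_s)$ and some chords, all containing $v$. Then $v$ is adjacent to every $u_i$.
\end{lemma}

\begin{proof}
The vertex $v$ is adjacent to $u_1$ and $u_s$. If it is not adjacent to $u_i$, take the largest $a<i$ and the smallest $b>i$ with $u_a,u_b$ adjacent to $v$. Then $(v,u_a,u_{a+1},\dots,u_b)$ is an induced cycle of length $b-a+2\ge4$.
\end{proof}

\begin{lemma}\label{lem:star}
Assume \textup{(C1)}. Let $d\in V^+$ and let $C$ be an induced cycle of length $m\ge4$ in $L_d^c$. Then $d\in C$, and if $C=(d,y_1,\dots,y_{m-1})$, then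
\[
y_2,\dots,y_{m-2}\in N^-(d),\qquad y_1,y_{m-1}\notin N^-(d)\cup N_L(d).
\]
In particular $C\cap N_L(d)=\emptyset$.
\end{lemma}

\begin{proof}
If $d\notin C$, then $L_d[C]=L[C]$, contradicting (C1). The vertices $y_1,y_{m-1}$ are not neighbors of $d$ in $L_d$, which is the second statement. The chordal graph $L^c[C]$ is the cycle $C$ together with the chords $\{d,y_i\}$, $y_i\in N^-(d)$. By Lemma~\ref{lem:fan} all chords at $d$ occur, which is the first statement. The last claim follows from $N^-(d)\cap N_L(d)=\emptyset$.
\end{proof}

Example~\ref{ex:path} shows that we need a simplicial vertex in a prescribed place, namely among the common neighbors of certain vertices of $V^+$. The next lemma localizes Dirac's theorem in this way.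

\begin{lemma}\label{lem:dirac}
Let $\Gamma$ be a co-chordal graph, $S$ a nonempty independent set of $\Gamma$, and $Z$ the set of vertices adjacent in $\Gamma$ to all vertices of $S$. If $Z\neq\emptyset$, then $Z$ contains a simplicial vertex of $\Gamma^c$.
\end{lemma}

\begin{proof}
We work in the chordal graph $\Gamma'=\Gamma^c$, in which $S$ is a clique and $Z$ is the set of vertices outside $S$ with no neighbor in $S$. Let $B$ be the vertex set of a connected component of $\Gamma'[Z]$, and let $N$ be the set of vertices outside $B$ with a neighbor in $B$. A vertex of $N$ is not in $Z$, since $B$ is a component, and not in $S$, since no edge joins $Z$ to $S$. So it has a neighbor in $S$.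

We claim that $N$ is a clique. Let $u,v\in N$ be nonadjacent. Since $B$ and $S$ induce connected subgraphs, there are $u$--$v$ paths with interior in $B$ and with interior in $S$. Shortest such paths are induced and have at least one interior vertex each. No edge joins $B$ to $S$, so their union is an induced cycle of length $\ge4$, a contradiction.

By Dirac's theorem $\Gamma'[B\cup N]$ is complete or has two nonadjacent simplicial vertices, at most one of which lies in the clique $N$. In both cases some $x\in B$ is simplicial in $\Gamma'[B\cup N]$. All neighbors of $x$ lie in $B\cup N$, so $x$ is simplicial in $\Gamma'$.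
\end{proof}

\section{Obstructions from multigraded Betti numbers}\label{sec:necessity}

\subsection*{The test}

The modules $\operatorname{Tor}_i(J,\mathbb{K})$ of a monomial ideal $J$ are graded by monomials. Write $\beta_{i,\mu}(J)$ for the dimension in the multidegree of the monomial $\mu$, so that $\beta_{i,j}(J)=\sum_{\deg\mu=j}\beta_{i,\mu}(J)$. For a set $\tau$ of variables let $x^\tau$ be their product. The simplicial complex
\[
K^\mu(J)=\{\tau\subseteq\operatorname{supp}(\mu): \mu/x^\tau\in J\}
\]
computes these numbers \cite[Theorem 1.34]{MS}:
\begin{equation}\label{eq:koszul}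
\beta_{i,\mu}(J)=\dim_{\mathbb{K}}\widetilde H_{i-1}(K^\mu(J);\mathbb{K}).
\end{equation}
A generator $g$ divides $\mu/x^\tau$ if and only if $g\mid\mu$ and $\tau\subseteq\operatorname{supp}(\mu/g)$. Hence
\begin{equation}\label{eq:union}
K^\mu(J)\ \text{is the union of the simplices on the sets } \operatorname{supp}(\mu/g),\ g\in\mathcal{G}(J),\ g\mid\mu .
\end{equation}

\begin{lemma}\label{lem:test}
Let $I$ be componentwise linear, and let $\mu$ be a monomial such that every $g\in\mathcal{G}(I)$ dividing $\mu$ has degree at most $k$. If $\widetilde H_{i-1}(K^\mu(I);\mathbb{K})\neq0$, then $\deg\mu\le i+k$. In particular, if $K^\mu(I)$ is disconnected, then $\deg\mu\le k+1$.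
\end{lemma}

\begin{proof}
By \eqref{eq:union}, $K^\mu(I)=K^\mu(I_{\le k})$, so $\beta_{i,\mu}(I_{\le k})\neq0$ by \eqref{eq:koszul}. Lemma~\ref{lem:trunc} gives $\deg\mu-i\le k$.
\end{proof}

For a graph $\Gamma$ on a set $U$ of variables let $\Sigma(\Gamma)$ be the union of the simplices on the sets $U\setminus\varepsilon$, where $\varepsilon$ runs over the edges of $\Gamma$. By \eqref{eq:union}, $\Sigma(\Gamma)=K^{x^U}(I(\Gamma))$.

\begin{lemma}\label{lem:cycle}
If $\Gamma^c$ is a cycle of length $m\ge4$, then $\widetilde H_{m-4}(\Sigma(\Gamma);\mathbb{K})\neq0$.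
\end{lemma}

\begin{proof}
Let $\Delta$ be the complex of independent sets of $\Gamma$, that is, of sets $\sigma\subseteq U$ with $x^\sigma\notin I(\Gamma)$. Hochster's formula states that $\beta_{i,x^U}(I(\Gamma))=\dim_{\mathbb{K}}\widetilde H_{|U|-i-2}(\Delta;\mathbb{K})$. The independent sets of $\Gamma$ are the cliques of the cycle $\Gamma^c$, which has no triangle, so $\Delta$ is a circle. For $i=m-3$ we get $\beta_{m-3,x^U}(I(\Gamma))=\dim\widetilde H_1(\Delta;\mathbb{K})=1$. Now use \eqref{eq:koszul}.
\end{proof}

One might try to prove that $G$ is co-chordal by taking $\mu=\prod_{v\in C}v^{w(v)}$ for an induced cycle $C$ of $G^c$. But for an edge $(d,y)$ with $d\in V^+$ and monomial $g$, the set $\operatorname{supp}(\mu/g)$ still contains $d$, so \eqref{eq:union} does not describe $\Sigma(G[C])$. With only one or two exponents raised, the generators dividing $\mu$ can be controlled. This is why we aim at (C4) and (C5).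

\begin{proposition}\label{prop:necessity}
If $I=I(D)$ is componentwise linear, then \textup{(C1)--(C5)} hold.
\end{proposition}

\begin{proof}
In each step we assume that the condition fails and find a monomial $\mu$ that violates Lemma~\ref{lem:test}. A generator dividing $\mu$ comes from an edge inside $\operatorname{supp}(\mu)$, and \emph{a heavy edge whose head has exponent $1$ in $\mu$ does not contribute}.

\smallskip
\emph{(C1).} Let $C$ be an induced cycle of length $m\ge4$ in $L^c$ and $\mu=x^C$. The generators dividing $\mu$ are those of the edges of $L[C]$, so $K^\mu(I)=\Sigma(L[C])$ and $k=2$. Lemmas~\ref{lem:cycle} and~\ref{lem:test} with $i=m-3$ give $m\le m-1$, which is false.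

\smallskip
\emph{(C2).} Let $(c,d)$, $(c,d')$ be heavy with $d\neq d'$ and $q=w(d)\ge r=w(d')\ge2$. Let $\mu=cd^qd'^r$. The generators dividing $\mu$ are $cd^q$, $cd'^r$, and at most one of $d'd^q$, $dd'^r$; all have degree at most $k=q+1$. The sets $\operatorname{supp}(\mu/g)$ are $\{d'\}$, $\{d\}$, and at most one of $\{c,d'\}$, $\{c,d\}$. So $d$ and $d'$ lie in different components of $K^\mu(I)$, but $\deg\mu=1+q+r\ge q+3>k+1$.

\smallskip
\emph{(C3).} Let $(a,b)$, $(b,c)$ be heavy, $p=w(b)$, $q=w(c)$, and suppose that $(c,a)$ is not a light edge. Let $\mu=ab^pc^q$. The pair $(a,c)$ is not an edge by (C2), and a heavy edge $(c,a)$ does not contribute. So only $ab^p$ and $bc^q$ divide $\mu$, and $k=\max(p,q)+1$. The complex $K^\mu(I)$ is the union of the disjoint simplices on $\{c\}$ and $\{a,b\}$, but $\deg\mu=1+p+q\ge\max(p,q)+3>k+1$.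

\smallskip
\emph{(C5).} Let $(c,d)$, $(c',d')$ be disjoint heavy edges with $q=w(d)\ge r=w(d')$, and suppose that none of $\{c,d'\}$, $\{c',d\}$, $\{c,c'\}$ is in $L$. Let $\mu=cc'd^qd'^r$. We show that the four cross pairs do not contribute. An edge between $c$ and $c'$ is heavy and its head has exponent $1$. The pairs $(c,d')$ and $(c',d)$ are not edges by (C2), and edges $(d',c)$, $(d,c')$ are heavy with heads of exponent $1$. If $(d,d')\in E(D)$, then (C3) for $(c,d),(d,d')$ gives $\{c,d'\}\in L$; if $(d',d)\in E(D)$, then (C3) for $(c',d'),(d',d)$ gives $\{c',d\}\in L$; both are excluded. So only $cd^q$ and $c'd'^r$ divide $\mu$, and $k=q+1$. The complex $K^\mu(I)$ is the union of the disjoint simplices on $\{c',d'\}$ and $\{c,d\}$, but $\deg\mu=2+q+r>k+1$.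

\smallskip
\emph{(C4).} Let $C$ be an induced cycle of length $m\ge4$ in $L_d^c$. By Lemma~\ref{lem:star}, $C=(d,y_1,\dots,y_{m-1})$ and no light edge inside $C$ contains $d$. Let $q=w(d)$ and $\mu=d^qy_1\cdots y_{m-1}$. The generators dividing $\mu$ are the monomials $y_iy_j$ of light edges and the monomials $y_id^q$ with $y_i\in N^-(d)$. They correspond to the edges of $L_d[C]$, they have degree at most $k=q+1$, and each of them satisfies $\operatorname{supp}(\mu/g)=C\setminus\operatorname{supp}(g)$. (A light edge $dy_i$ would break this equality; here Lemma~\ref{lem:star} is needed.) Hence $K^\mu(I)=\Sigma(L_d[C])$. Lemmas~\ref{lem:cycle} and~\ref{lem:test} with $i=m-3$ give $q+m-1\le (m-3)+(q+1)$, which is false.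
\end{proof}

\section{Existence of a splitting vertex}\label{sec:existence}

Throughout this section $D$ satisfies (C1)--(C5). We first extend (C4) from one vertex of $V^+$ to many.

\begin{lemma}\label{lem:LP}
Let $P\subseteq V^+$ be such that no edge of $D$ joins two vertices of $P$. Then $L_P$ is co-chordal.
\end{lemma}

\begin{proof}
Let $C$ be an induced cycle of length $\ge4$ in $L_P^c$. The set $P$ is independent in $L_P$, hence a clique in $L_P^c$. So $C$ contains at most two vertices of $P$, and two such vertices are consecutive on $C$. If $C\cap P=\emptyset$, then $L_P[C]=L[C]$, contradicting (C1). If $C\cap P=\{d\}$, then $L_P[C]=L_d[C]$, contradicting (C4).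

Let $C=(d,d',u_1,\dots,u_s)$ with $s\ge2$ and $C\cap P=\{d,d'\}$. The graph $L_d^c[C]$ is chordal by (C4), and it consists of $C$ and the chords $\{d',u\}$ with $u\in N^-(d')$. The neighbors of $d'$ on $C$ are $d$ and $u_1$, so Lemma~\ref{lem:fan} gives $u_2,\dots,u_s\in N^-(d')$. The neighbors of $d$ on $C$ are $d'$ and $u_s$, so the same argument with $L_{d'}^c[C]$ gives $u_1,\dots,u_{s-1}\in N^-(d)$. If $s\ge3$, then $u_2\in N^-(d)\cap N^-(d')$, contradicting (C2). If $s=2$, then (C5) for $(u_1,d)$, $(u_2,d')$ puts one of $\{u_1,d'\}$, $\{u_2,d\}$, $\{u_1,u_2\}$ into $L\subseteq L_P$. All three pairs are consecutive on $C$, so they are edges of $L_P^c$, a contradiction.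
\end{proof}

To use this lemma we must avoid edges inside $V^+$. They exist, as in Example~\ref{ex:triangle}, but removing one vertex destroys them all.

\begin{lemma}\label{lem:b}
All edges of $D$ with both ends in $V^+$ have the same head. If such edges exist and $b$ is their head, then $N_L(b)\neq\emptyset$.
\end{lemma}

\begin{proof}
Let $(a,b)$, $(a',b')$ be edges inside $V^+$ with $b\neq b'$; they are heavy. If $a=a'$, then (C2) fails. If $b=a'$, then (C3) gives $w(a)=1$, and if $b'=a$, then (C3) gives $w(a')=1$; both contradict $a,a'\in V^+$. In the remaining case the edges are disjoint, and (C5) gives an edge of $L$ inside $V^+$, which is impossible. For the second statement take $(a,b)$ with $a\in V^+$ and $c\in N^-(a)$. Then (C3) for $(c,a),(a,b)$ says that $(b,c)$ is a light edge.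
\end{proof}

\begin{proposition}\label{prop:key}
If $D$ satisfies \textup{(C1)--(C5)} and $E(D)\neq\emptyset$, then $D$ has a splitting vertex.
\end{proposition}

The plan is as follows. We take a maximal set $T\subseteq V^+$ with a common light neighbor and look for $x$ among these common neighbors; then all edges at vertices of $T$ meet $N_L(x)$. The other edges are handled by making $x$ simplicial in a suitable $L_P^c$. If no candidate is the tail of a heavy edge, this suffices, with $P=V^+\setminus T$. If a candidate is the tail of a heavy edge $(x,d')$, simpliciality counts $d'$ as covering light edges that it does not cover, and the maximality of $T$ must be used to cover them at the other end.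

\begin{proof}
If $V^+=\emptyset$, then $W=V(D)$ and $L=G$, and a simplicial vertex of $L^c$ is a splitting vertex by Lemma~\ref{lem:cover}. Let $V^+\neq\emptyset$. We say that \emph{$b$ exists} if there is an edge inside $V^+$, and then $b$ is the head from Lemma~\ref{lem:b}.

For $T\subseteq V^+$ let $Z_T=W\cap\bigcap_{d\in T}N_L(d)$, with $Z_\emptyset=W$. Consider the sets $T$ with $Z_T\neq\emptyset$ that contain $b$ if $b$ exists. There is such a set: $T=\{b\}$ by Lemma~\ref{lem:b} if $b$ exists, and otherwise $T=\emptyset$, because then $\emptyset\neq N^-(d)\subseteq W$ for $d\in V^+$. Fix a maximal such $T$ and put $Z=Z_T$, $P=V^+\setminus T$. Then: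
\begin{enumerate}
\item[(T1)] $T\subseteq N_L(x)$ for every $x\in Z$;
\item[(T2)] $Z\cap N_L(d)=\emptyset$ for every $d\in P$, by maximality;
\item[(T3)] no edge of $D$ has its tail in $V^+$ and its head in $P$, since $b\notin P$; thus $N^-(d)\subseteq W$ for $d\in P$.
\end{enumerate}

\smallskip
\emph{Case 1: $Z\cap N^-(d')\neq\emptyset$ for some $d'\in P$.} The graph $L_{d'}$ is co-chordal by (C4). Let $S=T\cup\{d'\}$. By (T3), $S$ is independent in $L_{d'}$, and $N_{L_{d'}}(d)=N_L(d)$ for $d\in T$. Also $N_{L_{d'}}(d')=N_L(d')\cup N^-(d')$, and this set lies in $W$ by (T3). So the set of common neighbors of $S$ in $L_{d'}$ is $Z\cap(N_L(d')\cup N^-(d'))$, which equals $Z\cap N^-(d')$ by (T2). Lemma~\ref{lem:dirac} gives $x\in Z\cap N^-(d')$ that is simplicial in $L_{d'}^c$. Thus $x\in W$, the edge $(x,d')$ is heavy, and $N_{L_{d'}}(x)=N_L(x)\cup\{d'\}$.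

We claim that
\begin{equation}\label{eq:claim}
N_L(d')\subseteq N_L(x).
\end{equation}
Let $y\in N_L(d')$ with $\{x,y\}\notin L$; note $y\in W$, and $y\neq x$ because $x\in N^-(d')$. Let $d\in T$. The vertices $d,d',x,y$ are distinct, $\{d,x\}$ and $\{d',y\}$ are edges of $L$, and $\{d,d'\}$, $\{d',x\}$, $\{x,y\}$ are not. If $\{y,d\}\notin L$, then $(d,d',x,y)$ is an induced $4$-cycle in $L^c$, contradicting (C1). So $y\in N_L(d)$ for all $d\in T$, that is, $y\in Z\cap N_L(d')$, contradicting (T2).

Let $\varepsilon$ be an edge of $D$ not containing $x$ whose head is not $d'$. We show that $\varepsilon$ meets $N_L(x)$. If $\varepsilon$ is light, it meets $N_L(x)\cup\{d'\}$ by Lemma~\ref{lem:cover}; and if it contains $d'$, its other end lies in $N_L(d')\subseteq N_L(x)$. Let $\varepsilon=(c,d)$ be heavy. If $c=d'$, then (C3) for $(x,d'),(d',d)$ gives $d\in N_L(x)$. If $c\neq d'$, then $(x,d')$ and $(c,d)$ are disjoint, and (C5) gives $d\in N_L(x)$, or $c\in N_L(x)$, or $c\in N_L(d')$; in the last case $c\in N_L(x)$ by \eqref{eq:claim}. So $x$ is a splitting vertex with $z=d'$.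

\smallskip
\emph{Case 2: $Z\cap N^-(d)=\emptyset$ for all $d\in P$.} Then $T\neq\emptyset$: otherwise $Z=W$ and $P=V^+\neq\emptyset$, and (T3) gives $Z\cap N^-(d)=N^-(d)\neq\emptyset$ for $d\in P$. By (T3) and Lemma~\ref{lem:LP}, $L_P$ is co-chordal. By (T3) again, $N_{L_P}(d)=N_L(d)\subseteq W$ for $d\in T$. So $T$ is independent in $L_P$, and its set of common neighbors in $L_P$ is $Z$. Lemma~\ref{lem:dirac} gives $x\in Z$ that is simplicial in $L_P^c$. Since $x\notin P$ and $x\notin N^-(d)$ for $d\in P$, we have $N_{L_P}(x)=N_L(x)$. Let $\varepsilon$ be an edge not containing $x$. If it is light or has its head in $P$, it is an edge of $L_P$ and meets $N_L(x)$ by Lemma~\ref{lem:cover}. Otherwise its head lies in $T$, and (T1) applies.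
\end{proof}

\begin{corollary}\label{cor:sequence}
Let $D$ satisfy \textup{(C1)--(C5)}. There are vertices $x_1,\dots,x_s$ \textup{(}after renaming\textup{)} such that, with $D_1=D$ and $D_{k+1}=D_k-x_k$, each $D_k$ satisfies \textup{(C1)--(C5)}, $x_k$ is a splitting vertex of $D_k$ and $E(D_k)\ne\emptyset$ for $k\le s$, and $E(D_{s+1})=\emptyset$. Moreover $I(D)$ is vertex splittable, so \textup{(5)}$\Rightarrow$\textup{(3)} in Theorem~\ref{thm:main}.
\end{corollary}

\begin{proof}
Let $D'=D-x$ for a vertex $x$. Edges of $D'$ are light or heavy as in $D$, so the graph of light edges of $D'$ is $L-x$, the set of heads of heavy edges of $D'$ is contained in $V^+$, and for such a head $d$ the graph in (C4) for $D'$ is $L_d-x$. Induced subgraphs of co-chordal graphs are co-chordal, which gives (C1) and (C4) for $D'$. Conditions (C2), (C3), (C5) concern only edges among the ends of the given heavy edges, so they pass to $D'$. Now apply Proposition~\ref{prop:key} repeatedly until no edge is left. View all $I(D_k)$ as ideals of $R$. The ideal $I(D_{s+1})=0$ is vertex splittable, and Lemma~\ref{lem:split}(a)--(c), applied to $D_k$,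 shows by descending induction that each $I(D_k)$ is vertex splittable.
\end{proof}

\section{The two combinatorial conditions agree}\label{sec:twoforms}

\begin{proposition}\label{prop:45}
Conditions \textup{(4)} and \textup{(5)} of Theorem~\ref{thm:main} are equivalent.
\end{proposition}

\begin{proof}
\emph{(5)$\Rightarrow$(4).} We must show that $G^c$ is chordal. Let $G_k$ be the underlying graph of $D_k$ in Corollary~\ref{cor:sequence}. The graph $G_{s+1}^c$ is complete. By Lemma~\ref{lem:split}(d), $x_k$ is simplicial in $G_k^c$, so it lies on no induced cycle of length $\ge4$: its two neighbors on the cycle would be adjacent. Hence $G_k^c$ is chordal if $G_{k+1}^c=G_k^c-x_k$ is.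

\smallskip
\emph{(4)$\Rightarrow$(C5).} Let $(c,d)$, $(c',d')$ be disjoint heavy edges. Since $(c,c',d,d')$ is not an induced $4$-cycle of $G^c$, one of $\{c,c'\}$, $\{c,d'\}$, $\{c',d\}$, $\{d,d'\}$ is an edge of $G$.
\begin{itemize}
\item An edge between $c$ and $c'$ is light, since its tail already has a heavy edge to $d$ or $d'$ and (C2) holds.
\item An edge between $c$ and $d'$ is $(d',c)$, by (C2). If it were heavy, (C3) for $(d',c),(c,d)$ would give $w(d')=1$. So $\{c,d'\}\in L$. Exchanging the two heavy edges treats $\{c',d\}$.
\item If $(d,d')\in E(D)$, then (C3) for $(c,d),(d,d')$ gives $\{c,d'\}\in L$. If $(d',d)\in E(D)$, then (C3) for $(c',d'),(d',d)$ gives $\{c',d\}\in L$.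
\end{itemize}

\smallskip
\emph{(4)$\Rightarrow$(C4).} Let $d\in V^+$ and let $C$ be an induced cycle of length $m\ge4$ in $L_d^c$. By (C1) and Lemma~\ref{lem:star}, $C=(d,y_1,\dots,y_{m-1})$ with $y_2,\dots,y_{m-2}\in N^-(d)$ and $y_1,y_{m-1}\notin N_L(d)$. Since $G^c$ is chordal and $L_d\subseteq G$, some edge of $G[C]$ is not in $L_d$. It is a heavy edge $(u,v)$ with $v\neq d$, and $u,v$ are consecutive on $C$. By (C2), $u\notin N^-(d)$, so $u\in\{d,y_1,y_{m-1}\}$. Reversing the direction of $C$ exchanges $y_1$ and $y_{m-1}$ and preserves the hypotheses, so we may assume $(u,v)=(d,y_1)$ or $(u,v)=(y_1,y_2)$. In the first case (C3) for $(y_2,d),(d,y_1)$ gives $\{y_1,y_2\}\in L$, although $y_1,y_2$ are consecutive on $C$. In the second case (C3) for $(y_1,y_2),(y_2,d)$ gives $y_1\in N_L(d)$. Both are contradictions.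
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:32}, \ref{prop:21}(c), \ref{prop:necessity} and Corollary~\ref{cor:sequence} give (3)$\Rightarrow$(2)$\Rightarrow$(1)$\Rightarrow$(5)$\Rightarrow$(3), and Proposition~\ref{prop:45} gives (4)$\Leftrightarrow$(5).
\end{proof}

\section{Betti numbers}\label{sec:betti}

By Proposition~\ref{prop:21}(b), the total Betti numbers depend only on the numbers of variables in the colon ideals. The splitting sequence of $D$ also splits $I(G)$, with the same colon ideals.

\begin{proof}[Proof of Theorem~\ref{thm:betti}]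
Take $x_1,\dots,x_s$ and $D_k$ from Corollary~\ref{cor:sequence}, and let $G_k$ be the underlying graph of $D_k$. List the neighbors of $x_k$ in $G_k$ as $y_{k,1},\dots,y_{k,r_k}$, with the head of the heavy edge from $x_k$ last, if there is one. Order the edges $\{x_k,y_{k,t}\}$ lexicographically by $(k,t)$; every edge of $G$ occurs exactly once. We claim that for both $I(D)$ and $I(G)$ the colon ideal at the generator of $\varepsilon=\{x_k,y_{k,t}\}$ is
\[
Q_\varepsilon=(x_1,\dots,x_{k-1},\,y_{k,1},\dots,y_{k,t-1}).
\]
We use induction on $s$; for $s=0$ there is nothing to prove. Put $x=x_1$ and $y_t=y_{1,t}$. Lemma~\ref{lem:concat} applies to $I(D)=xI_x+I(D_2)$ by Lemma~\ref{lem:split}(a),(c). It also applies to $I(G)=x\,(N_G(x))+I(G_2)$, because $I(G_2)\subseteq(N_G(x))$ by Lemmas~\ref{lem:split}(d) and~\ref{lem:cover}. For $k=1$, the generators of $I_x$ and of $(N_G(x))$ before position $t$ are the variables $y_1,\dots,y_{t-1}$, and the generator at position $t$ is a power of $y_t$. So the first formula of Lemma~\ref{lem:concat} gives $(y_1,\dots,y_{t-1})$. For $k\ge2$, the second formula adds $x_1$ to the colon ideal computed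 in $D_2$ or $G_2$, which is known by induction.

The generators of $Q_\varepsilon$ are distinct variables, since the $y_{k,t}$ are vertices of $D_k$ and $x_1,\dots,x_{k-1}$ are not. Their number is $n_\varepsilon=k+t-2$. Proposition~\ref{prop:21}(b) gives
\[
\beta_{i,i+e}(I(D))=\sum_{\substack{\varepsilon=(u,v)\in E(D)\\ w(v)=e-1}}\binom{n_\varepsilon}{i},
\qquad
\beta_i(I(D))=\sum_{\varepsilon\in E(D)}\binom{n_\varepsilon}{i}=\beta_i(I(G)).
\]
The projective dimension is the largest $i$ with $\beta_i\neq0$, so it is the same for both ideals.
\end{proof}

\begin{example}\label{ex:final}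
Let $D$ have the light edges $(d,y)$, $(u,y)$, $(u,c)$ and the heavy edges $(c,d)$, $(u,p)$, with $w(d)=w(p)=2$ and all other weights $1$, so that $I(D)=(dy,uy,uc,cd^2,up^2)$. Condition (4) holds: $L^c$ is the path $u,d,c,y$ together with the vertex $p$ joined to all four of its vertices; $G^c$ is the triangle on $p,y,c$ with the path $p,d,u$ attached; and the two heavy edges are disjoint. We follow the proof of Proposition~\ref{prop:key}. In $D$ we have $N_L(d)=\{y\}$ and $N_L(p)=\emptyset$, so $T=\{d\}$, $Z=\{y\}$, $N^-(p)=\{u\}$, and Case~2 gives $x_1=y$. In $D-y$ neither $d$ nor $p$ has a light neighbor, so $T=\emptyset$, and Case~1 with $d'=p$ gives $x_2=u$. Only the edge $(c,d)$ remains, and $x_3=c$. Thus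
\[
I(D)=y\,(d,u)+u\,(c,p^2)+c\,(d^2).
\]
The colon ideals at $yd,\ yu,\ uc,\ up^2,\ cd^2$ are $0,\ (d),\ (y),\ (y,c),\ (y,u)$. Hence $\beta_{0,2}=3$, $\beta_{1,3}=2$, $\beta_{0,3}=2$, $\beta_{1,4}=4$, $\beta_{2,5}=2$ are the nonzero graded Betti numbers of $I(D)$, and both $I(D)$ and $I(G)$ have total Betti numbers $5,6,2$.
\end{example}

\begin{thebibliography}{9}

\bibitem{KNS}
Manohar Kumar, Ramakrishna Nanduri, Kamalesh Saha,
\emph{Componentwise linearity of edge ideals of weighted oriented graphs},
arXiv:2309.16810 (2023).

\bibitem{MS}
Miller and Sturmfels,
\emph{Combinatorial Commutative Algebra}.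

\end{thebibliography}
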